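# Total branch length of regularly varying $\Lambda$-coalescents: stable fluctuations below the golden ratio

## 1. Coalescents, block counts and tree length

Throughout, $\Lambda$ is a nonzero finite measure on $[0,1]$ with $\Lambda(\{0\})=0$. We write
$$\nu(dp)=\frac{\Lambda(dp)}{p^2}\ \text{ on }(0,1],\qquad |\Lambda|=\Lambda([0,1])=\int p^2\,\nu(dp)<\infty .$$

**Definition 1 ($n$-coalescent).** The $\Lambda$-coalescent started from $n$ blocks is the partition-valued Markov process in which, whenever there are $b\ge2$ blocks, each particular $k$-tuple of blocks ($2\le k\le b$) merges into one block at rate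
$$\lambda_{b,k}=\int_{(0,1]}p^{k-2}(1-p)^{b-k}\,\Lambda(dp)=\int p^k(1-p)^{b-k}\,\nu(dp). \tag{1}$$

The second form of (1) is the one to remember. At "rate $\nu(dp)$" every block flips a coin with success probability $p$, and all successful blocks merge. If $B\sim\mathrm{Bin}(b,p)$ is the number of successes, then $\binom bk\lambda_{b,k}=\int P(B=k)\,\nu(dp)$ for $k\ge2$, and the number of blocks drops by $\Delta=(B-1)^+$. The total jump rate $q_b=\int P(B\ge2)\,\nu(dp)$ is finite, because $P(B\ge 2)\le E[B(B-1)]\le b^2p^2$. It is positive because $\lambda_{b,b}>0$.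

**Example 1 (star).** For $\Lambda=\delta_1$ we get $\lambda_{b,b}=1$ and $\lambda_{b,k}=0$ for $k<b$: nothing happens until an exponential time of rate 1, when everything merges.

**Example 2 (model case).** Fix $1<\alpha<2$ and let $\Lambda(dp)=\alpha p^{1-\alpha}dp+\delta_1(dp)$, so $\nu(dp)=\alpha p^{-\alpha-1}dp+\delta_1(dp)$. Then $\int_y^1\nu(dp)=(y^{-\alpha}-1)+1=y^{-\alpha}$ for $0<y<1$. Further $\lambda_{2,2}=|\Lambda|=\frac{\alpha}{2-\alpha}+1=\frac2{2-\alpha}$, $\lambda_{3,3}=\int p\,\Lambda(dp)=\frac{\alpha}{3-\alpha}+1=\frac{3}{3-\alpha}$ and $\lambda_{3,2}=\int(1-p)\Lambda(dp)=\frac{\alpha}{(2-\alpha)(3-\alpha)}$.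

**Definition 2 (block counts, length, drift).** $N_n(t)$ is the number of blocks at time $t$, $\tau_n=\inf\{t:N_n(t)=1\}$, and the total length is $\ell_n=\int_0^{\tau_n}N_n(t)\,dt$. The successive values of $N_n$ are $X_0=n>X_1>\dots$, and $\Delta_{i+1}=X_i-X_{i+1}$. For real $x\ge1$,
$$\mu(x)=\int_{(0,1]}\big(xp-1+(1-p)^x\big)\,\nu(dp). \tag{2}$$

Since $E[(B-1)^+]=E[B]-1+P(B=0)=bp-1+(1-p)^b$, for integers $b\ge2$
$$\mu(b)=\int E[\Delta]\,\nu(dp)=\sum_{k=2}^b(k-1)\binom bk\lambda_{b,k},$$
the rate at which the block count decreases from $b$. In Example 1, $\mu(b)=b-1$ and $\ell_n=n\tau_n$ with $\tau_n$ standard exponential.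

The smallest cases can be done by hand. For $n=2$, $\ell_2=2\tau_2$ with $\tau_2$ exponential of rate $\lambda_{2,2}=|\Lambda|=\mu(2)$. For $n=3$, the chain waits in state $3$ for an exponential time of rate $q_3=3\lambda_{3,2}+\lambda_{3,3}$, then goes to $2$ with probability $3\lambda_{3,2}/q_3$ and to $1$ otherwise. Hence
$$E\ell_3=\frac3{q_3}+\frac{3\lambda_{3,2}}{q_3}\cdot\frac{2}{\lambda_{2,2}} .$$
In the model case $q_3=\frac{3\alpha+3(2-\alpha)}{(2-\alpha)(3-\alpha)}=\frac6{(2-\alpha)(3-\alpha)}$, so $E\ell_3=\frac{(2-\alpha)(3-\alpha)}2+\frac{\alpha(2-\alpha)}2=\frac{3(2-\alpha)}2$. Already here the length is a sum of holding times with random gaps: a jump from $3$ to $1$ skips the stay in $2$ and shortens the tree.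

**Definition 3 (natural coupling).** Formula (1) gives $\lambda_{b,k}=\lambda_{b+1,k}+\lambda_{b+1,k+1}$, since $(1-p)+p=1$. So the $n$-coalescents are consistent under restriction, and there is one $\Lambda$-coalescent on $\mathbb N$ whose restriction to $\{1,\dots,n\}$ is the $n$-coalescent, for every $n$. This is the natural coupling. In it, $N_n(t)$ is nondecreasing in $n$. For example, $\tau_2\le\tau_3$, because $1$ and $2$ share a block as soon as $1,2,3$ do.

## 2. Regular variation and the sequence $a_n$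

**Definition 4 (slow and regular variation).** A measurable function $L$, positive near infinity, is slowly varying if $L(tx)/L(x)\to1$ as $x\to\infty$ for each $t>0$; a function $r$ is regularly varying with index $\varrho$ if $r(x)=x^\varrho L(x)$ with $L$ slowly varying. For example, $\log x$ is slowly varying and $x^2\log x$ has index $2$.

We use three textbook facts, found in Bingham–Goldie–Teugels, *Regular Variation*. The uniform convergence theorem: $L(tx)/L(x)\to1$ uniformly for $t$ in compact subsets of $(0,\infty)$. Potter's bounds (Theorem 1.5.6): if $r$ has index $\varrho$ and $\eta>0$, there is $A$ with $r(x)/r(z)\le2\max\{(x/z)^{\varrho+\eta},(x/z)^{\varrho-\eta}\}$ for $x,z\ge A$. Karamata's theorem: if $r$ is continuous on $[2,\infty)$ with index $\varrho>-1$, then $\int_2^xr\,dy\sim xr(x)/(\varrho+1)$.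

**Lemma 1 (global Potter bounds).** Let $r$ be positive and continuous on $[x_0,\infty)$, $x_0>0$, and regularly varying with index $\varrho$. For each $\eta>0$ there is $C_\eta$ such that for all $x_0\le x\le z$
$$C_\eta^{-1}(x/z)^{\varrho+\eta}\le r(x)/r(z)\le C_\eta(x/z)^{\varrho-\eta}.$$
In particular $C_\eta^{-1}x^{\varrho-\eta}\le r(x)\le C_\eta x^{\varrho+\eta}$ on $[x_0,\infty)$.

**Proof.** By Potter's bounds (applied to $r(x)/r(z)$ and to $r(z)/r(x)$) this holds for $A\le x\le z$ with some $A\ge x_0$. If $x\le z\le A$, both $r(x)/r(z)$ and $x/z$ lie in compact subsets of $(0,\infty)$. If $x\le A\le z$, write $\frac{r(x)}{r(z)}=\frac{r(x)}{r(A)}\cdot\frac{r(A)}{r(z)}$; the first factor and $x/A$ lie in compact subsets of $(0,\infty)$, and the second factor is covered by the first case. The last claim follows by taking the smaller argument equal to $x_0$. $\square$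

**Definition 5 (regularly varying coalescent).** The $\Lambda$-coalescent is regularly varying with exponent $\alpha$ if $\Lambda(\{0\})=0$ and
$$\bar\nu(y):=\int_y^1\frac{\Lambda(dp)}{p^2}=y^{-\alpha}L(y^{-1}),\qquad 0<y<1, \tag{3}$$
with $L$ slowly varying at infinity. We always take $1<\alpha<2$. Example 2 satisfies (3) with $L\equiv1$.

**Definition 6 (the sequence $a_n$).** $(a_n)$ is a sequence with $a_n\to\infty$, $a_n=o(n)$ and
$$\frac{L(n/a_n)\,a_n^{-\alpha}}{\Gamma(2-\alpha)L(n)}=\frac{1+o(1)}n. \tag{4}$$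
It is known that under (3) the left side is asymptotically $\mathbb P(\Delta_1>a_n\mid X_0=n)$. So $a_n$ is the jump size that one jump from $n$ exceeds with probability about $1/n$. We use this only as an interpretation. In the model case one may take $a_n=(n/\Gamma(2-\alpha))^{1/\alpha}$.

## 3. The stable variable $\zeta$ and its one-sided Laplace transform

Put
$$f(u)=e^{-u}-1+u\quad(u\ge0),\qquad \kappa_0=\frac{\Gamma(2-\alpha)}{\alpha-1}=\int_0^\infty(1-e^{-v})v^{-\alpha}dv. \tag{5}$$
The last equality is an integration by parts: the boundary terms $(1-e^{-v})v^{1-\alpha}/(1-\alpha)$ vanish at $0$ and $\infty$, and $\frac1{\alpha-1}\int_0^\infty e^{-v}v^{1-\alpha}dv$ remains.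

**Definition 7 (the variable $\zeta$).** $\zeta$ is the stable random variable of index $\alpha$ with $\mathbb E[\zeta]=0$, $\mathbb P(\zeta>z)\sim z^{-\alpha}$ and $\mathbb P(\zeta<-z)=o(z^{-\alpha})$ as $z\to\infty$.

**Lemma 2.** There is exactly one such law. It satisfies
$$\mathbb E\,e^{-\theta\zeta}=e^{\kappa_0\theta^\alpha},\qquad\theta\ge0. \tag{6}$$

**Proof.** Let $X$ be $\alpha$-stable with mean $0$. It is infinitely divisible without Gaussian part, with Lévy measure $\Pi(dz)=\alpha(c_+1_{z>0}+c_-1_{z<0})|z|^{-\alpha-1}dz$, and its law is determined by $(c_+,c_-)$ and the mean. For i.i.d. copies, $n^{-1/\alpha}(X_1+\dots+X_n)$ has the law of $X$. The classical convergence criterion for i.i.d. triangular arrays says: if the row sums converge to an infinitely divisible law with Lévy measure $\Pi$, then $nP(X_{n,1}>z)\to\Pi(z,\infty)$ and $nP(X_{n,1}<-z)\to\Pi(-\infty,-z)$ at continuity points $z>0$. With $z=1$ this gives $nP(X>n^{1/\alpha})\to c_+$ and $nP(X<-n^{1/\alpha})\to c_-$.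 By monotonicity in $z$, $z^\alpha P(X>z)\to c_+$ and $z^\alpha P(X<-z)\to c_-$. So the properties in Definition 7 hold if and only if $c_+=1$, $c_-=0$ and the mean is $0$. For that law, $\Pi$ lives on $(0,\infty)$ and the mean is $0$, so
$$\log \mathbb E e^{-\theta\zeta}=\int_0^\infty f(\theta z)\,\alpha z^{-\alpha-1}dz=\theta^\alpha\int_0^\infty f(v)\,\alpha v^{-\alpha-1}dv=\theta^\alpha\int_0^\infty(1-e^{-v})v^{-\alpha}dv=\kappa_0\theta^\alpha,$$
where the integration by parts has vanishing boundary terms since $f(v)\le\min(v,v^2)$ and $1<\alpha<2$. $\square$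

**Lemma 3.** Let $W_n$ be real random variables with $E e^{\theta W_n}\to e^{\kappa_0\theta^\alpha}$ for every $\theta\in[0,1]$ and $\sup_nE e^{2W_n}<\infty$. Then $W_n\to-\zeta$ in law.

**Proof.** Every subsequence has a further subsequence along which $W_n$ converges in law on $[-\infty,\infty]$ to some $W$. No mass sits at $+\infty$, since $E e^{W_n}$ is bounded. For $\theta\in(0,1)$ the variables $e^{\theta W_n}$ are bounded in $L^2$, because $e^{2\theta W_n}\le1+e^{2W_n}$. So they are uniformly integrable, and $E[e^{\theta W};W>-\infty]=e^{\kappa_0\theta^\alpha}$. Let $\theta\downarrow0$: the variables are dominated by $1+e^{W}$, integrable by Fatou, so $P(W>-\infty)=1$. The values $E e^{\theta W}$, $\theta\in(0,1)$, determine the law of $W$: the probability law proportional to $e^{y/2}P(W\in dy)$ has a moment generating function that is finite and known on $(-\frac12,\frac12)$, which determines it, and hence the law of $W$. By (6), $-\zeta$ has the same values. So $W$ has the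 law of $-\zeta$, whatever the subsequence. $\square$

**Example 3 (Pareto sums).** Let $\xi_i$ be i.i.d. with $P(\xi_i>z)=z^{-\alpha}$ for $z\ge1$, and $S_n=n^{-1/\alpha}\sum_{i\le n}(\xi_i-E\xi_i)$. As $\varepsilon\downarrow0$, $E f(\varepsilon\xi)=\varepsilon^\alpha\int_\varepsilon^\infty f(v)\alpha v^{-\alpha-1}dv=\kappa_0\varepsilon^\alpha(1+o(1))$. So $\log Ee^{-\varepsilon\xi}=\log(1-\varepsilon E\xi+Ef(\varepsilon\xi))=-\varepsilon E\xi+\kappa_0\varepsilon^\alpha(1+o(1))$, because $\varepsilon^2=o(\varepsilon^\alpha)$. With $\varepsilon=\theta n^{-1/\alpha}$ we get $Ee^{-\theta S_n}\to e^{\kappa_0\theta^\alpha}$ for all $\theta\ge0$, and Lemma 3 with $W_n=-S_n$ gives $S_n\to\zeta$ in law. The variance of $\xi_i$ is infinite, and no truncation was needed, because only the harmless side of the Laplace transform was used.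

## 4. Fluctuations of $\ell_n$ around $\int_2^n x/\mu(x)\,dx$

If $N_n$ followed the equation $N'=-\mu(N)$, then substituting $x=N(t)$, $dt=-dx/\mu(x)$ in $\int N\,dt$ would give $\int x\,dx/\mu(x)$. This is the natural centering. How large is the error, and what is its law? A jump of size $\Delta$ at level $x$ skips a stretch worth about $\frac{x}{\mu(x)}\Delta$ of length. Heuristically, while the block count is of order $n$ there are of order $n$ jumps, the largest being of order $a_n$. Since $\mu(n)$ turns out to be of order $n^\alpha L(n)$, this suggests errors of order $a_nn^{1-\alpha}/L(n)$, with a minus sign in front of a heavy-tailed variable. In the model case the order is $n^{\frac1\alpha+1-\alpha}$, and the exponent is positive exactly when $1+\alpha-\alpha^2>0$, that is, when $\alpha<g:=\frac12(\sqrt5+1)$. The following statement is posed as a conjecture in Götz Kersting, Anton Wakolbinger, "Probabilistic aspects of $\Lambda$-coalescents in equilibrium and in evolution",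 arXiv:2002.05250 (2020); the task is to prove or disprove it. It is true.

**Theorem 1.** If (3) and (4) hold with $1<\alpha<g$, then
$$\frac{\ell_n-\int_2^n\frac{x}{\mu(x)}dx}{a_nn^{1-\alpha}/L(n)}\longrightarrow-c\,\zeta\ \text{ in law},\qquad c=\frac{(\alpha-1)^{1+1/\alpha}}{(1+\alpha-\alpha^2)^{1/\alpha}\,\Gamma(2-\alpha)}.$$

To see why $g$ appears, it helps to replace the integrand $N_n$ by $N_n^\beta$. Fix $\beta\in\mathbb R$ and put, for $x\ge2$,
$$h(x)=x^\beta,\quad w(x)=\frac{h(x)}{\mu(x)},\quad F(x)=\int_2^xw(y)dy,\quad F(1):=0,\quad\rho=\beta+1-\alpha,$$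
$$\ell_n^{(\beta)}=\int_0^{\tau_n}N_n(t)^\beta dt,\qquad Y_n=\ell^{(\beta)}_n-F(n).$$
With $m(u)=\min(u,u^2)$ and $u,y\ge0$, let
$$\Phi(y)=\int f(yp)\,\nu(dp),\qquad V(y)=\int m(yp)\,\nu(dp), \tag{7}$$
$$U(n,s)=\int_2^n\frac{\Phi(xw(x)/s)}{\mu(x)}dx,\qquad I_\beta=\int_2^\infty\frac{V(xw(x))}{\mu(x)}dx. \tag{8}$$
Here $\Phi$ plays the role of $Ef(\varepsilon\xi)$ in Example 3, and $V$ is a convenient two-sided bound for it. In the model case, for $y\ge1$,
$$V(y)=\int_0^{1/y}y^2p^2\,\alpha p^{-\alpha-1}dp+\int_{1/y}^1yp\,\alpha p^{-\alpha-1}dp+y=\frac{\alpha\,y^\alpha}{(2-\alpha)(\alpha-1)}-\frac y{\alpha-1}.$$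

**Theorem 2.** Assume (3) with $1<\alpha<2$, and let $\beta\in\mathbb R$.

- (a) If $\beta>\alpha-\frac1\alpha$ and (4) holds, then $\dfrac{Y_n}{a_nn^{\beta-\alpha}/L(n)}\to-c_\beta\zeta$ in law, with $c_\beta=\dfrac{(\alpha-1)^{1+1/\alpha}}{(1+\alpha\beta-\alpha^2)^{1/\alpha}\,\Gamma(2-\alpha)}$.
- (b) If $\beta=\alpha-\frac1\alpha$ and $I_\beta=\infty$, then $Y_n/s_n\to-\zeta$ in law, where $s_n\to\infty$ is the unique solution of $U(n,s_n)=\kappa_0$ ($n\ge3$). If $L(x)\to L_\infty\in(0,\infty)$, then $I_\beta=\infty$ and one may take $s_n=\kappa_0^{-1-1/\alpha}L_\infty^{-1}(\log n)^{1/\alpha}$.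
- (c) If $I_\beta<\infty$ (which holds whenever $\beta<\alpha-\frac1\alpha$ and fails whenever $\beta>\alpha-\frac1\alpha$), then under the natural coupling $Y_n$ converges in probability to a finite random variable with absolutely continuous law.
- (d) If $\beta\le\alpha-\frac1\alpha$ and (4) holds, then $|Y_n|/(a_nn^{\beta-\alpha}/L(n))\to\infty$ in probability. So the normalization in (a) is correct if and only if $\beta>\alpha-\frac1\alpha$.

For $\beta=1$ we have $Y_n=\ell_n-\int_2^n\frac x{\mu(x)}dx$ and $c_1=c$, and $1>\alpha-\frac1\alpha$ if and only if $\alpha^2-\alpha-1<0$, that is, $\alpha<g$. So Theorem 1 is Theorem 2(a) with $\beta=1$. By (d) its conclusion fails for every $\alpha\in[g,2)$, whatever constant one would put in place of $c$, since convergence in law would force tightness.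

From here on $C$ denotes constants, changing from line to line, that depend only on $\Lambda,\beta$ and on displayed subscripts.

## 5. Growth and smoothness of $\mu$, $\Phi$, $V$

**Elementary facts.** We have $f(u)=\int_0^u(1-e^{-r})dr=u^2\int_0^1(1-t)e^{-ut}dt$ (Taylor's formula with $f''(r)=e^{-r}$). So $f$ is increasing and 1-Lipschitz, $f(u)/u^2$ is decreasing, and $f(u)/u$ is increasing by convexity and $f(0)=0$. Differentiating $f/u^2$ gives $0\le uf'(u)\le2f(u)$. Clearly $f\le m$. Conversely $f(u)\ge u^2f(1)$ for $u\le1$ and $f(u)\ge uf(1)$ for $u\ge1$, with $f(1)=e^{-1}$. Hence $e^{-1}m\le f\le m$ and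
$$e^{-1}V\le\Phi\le V,\qquad0\le y\Phi'(y)\le2\Phi(y). \tag{9}$$
(Differentiation under the integral is allowed: $pf'(yp)\le yp^2$.) For $C\ge1$, the monotonicity of $f(u)/u^2$, $m(u)/u^2$ and $m(u)/u$ gives
$$\Phi(Cy)\le C^2\Phi(y),\qquad V(Cy)\le C^2V(y),\qquad V(Cy)\ge CV(y). \tag{10}$$
Finally, $V$ is nondecreasing, positive and continuous on $(0,\infty)$, with $V(y)\le|\Lambda|y^2$.

**Lemma 4 (asymptotics).** As $x,y\to\infty$, with $C_V=\frac2{2-\alpha}+\frac1{\alpha-1}$,
$$\mu(x)\sim\kappa_0x^\alpha L(x),\qquad\Phi(y)\sim\kappa_0y^\alpha L(y),\qquad V(y)\sim C_Vy^\alpha L(y). \tag{11}$$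

**Proof.** Let $k$ be absolutely continuous with $k(0)=0$ and $0\le k'(v)\le2\min(1,v)$. Writing $k(yp)=\int_0^{yp}k'(v)dv$, Tonelli gives
$$\int k(yp)\,\nu(dp)=\int_0^yk'(v)\,\bar\nu(v/y)\,dv=y^\alpha L(y)\int_0^yk'(v)\,v^{-\alpha}\,\frac{L(y/v)}{L(y)}\,dv.$$
We claim that for small $\eta>0$ and $y$ large, $L(y/v)/L(y)\le C\max(v^\eta,v^{-\eta})$ for all $0<v<y$. If $y/v\ge A$ with $A$ large, this is Potter's bound. If $1<y/v<A$, then $L(y/v)=(v/y)^\alpha\bar\nu(v/y)\le\bar\nu(1/A)$ is bounded, while $L(y)v^\eta\ge L(y)(y/A)^\eta\to\infty$. The integrand is thus dominated by $C\min(1,v)v^{-\alpha}\max(v^\eta,v^{-\eta})$, integrable for small $\eta$ because $1<\alpha<2$. As $L(y/v)/L(y)\to1$ for each $v$, the last integral converges to $\int_0^\infty k'(v)v^{-\alpha}dv$. For $k=f$ this is $\kappa_0$ by (5). For $k=m$ it is $\int_0^12v^{1-\alpha}dv+\int_1^\infty v^{-\alpha}dv=C_V$.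

For $\mu$, the $p$-derivative of $xp-1+(1-p)^x$ is $x(1-(1-p)^{x-1})$, so
$$\mu(x)=\int_0^1x\big(1-(1-p)^{x-1}\big)\bar\nu(p)\,dp=\int_0^x\Big(1-\big(1-\tfrac vx\big)^{x-1}\Big)\bar\nu(v/x)\,dv .$$
For $x\ge2$ the bracket is at most $\min(1,v)$ by Bernoulli's inequality, and it tends to $1-e^{-v}$. The same dominated convergence gives the limit $\kappa_0$ after division by $x^\alpha L(x)$. $\square$

In the model case one can check this directly: an integration by parts in the formula for $\mu$ gives $\mu(x)=\frac x{\alpha-1}\big(\frac{\Gamma(x)\Gamma(2-\alpha)}{\Gamma(x+1-\alpha)}-1\big)$. For $x=2$ this is $\frac{2}{\alpha-1}\big(\frac1{2-\alpha}-1\big)=\frac2{2-\alpha}=|\Lambda|$, as it should be.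

By Lemma 4, $\mu,1/\mu,w,xw$ are regularly varying with indices $\alpha,-\alpha,\beta-\alpha,\rho$, and $V$ has index $\alpha$. Lemma 1 applies to the first four on $[2,\infty)$ and to $V$ on $[1,\infty)$; positivity and continuity of $\mu$ are checked next.

**Smoothness.** $\mu$ is $C^1$ on $[2,\infty)$: for $x$ in a compact set the $x$-derivative of the integrand in (2), $p+(1-p)^x\log(1-p)$, read as $1$ at $p=1$, is $O(p^2)$ uniformly. On $[1,\infty)$, $\mu$ is convex with $\mu(1)=0$, and $\mu(x)>0$ for $x>1$ by the strict Bernoulli inequality. So $\mu$ is increasing, and convexity gives $0\le x\mu'(x)\le\mu(2x)-\mu(x)\le C\mu(x)$ for $x\ge2$, because $\mu(2x)/\mu(x)$ is continuous and converges. Since $w'/w=\beta/x-\mu'/\mu$,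
$$|w'(x)|\le C\,w(x)/x. \tag{12}$$
Put $K(x)=xw(x)+F(x)$. Then $|K'|\le2w+x|w'|\le Cw\le CK/x$. For $\lambda>0$ put $\varphi_\lambda(x)=\Phi(\lambda xw(x))/\mu(x)$. By (9), $|(xw)'|\le C(xw)/x$ and $0\le x\mu'\le C\mu$,
$$|\varphi_\lambda'(x)|\le C\,\varphi_\lambda(x)/x\quad\text{with }C\text{ independent of }\lambda. \tag{13}$$

**Definition 8 (doubling).** A function $v>0$ on $[2,\infty)$ is doubling with constant $C'$ if $v(x)\le C'v(x')$ whenever $\frac12\le x/x'\le2$. For example, $x^a$ is doubling with constant $2^{|a|}$.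

If $|v'|\le Dv/x$, then $|\log v(x)-\log v(x')|\le D\log2$ in that range, so $v$ is doubling with constant $2^D$. Hence $w,\mu,K,\varphi_\lambda$ are doubling, with constants independent of $\lambda$. Moreover,
$$x\mapsto V(\lambda xw(x))/\mu(x)\ \text{ is doubling with a constant independent of }\lambda>0: \tag{14}$$
if $\frac12\le x/x'\le2$, then $xw(x)\le C'x'w(x')$ with $C'\ge1$, so $V(\lambda xw(x))\le C'^2V(\lambda x'w(x'))$ by (10), and $\mu$ is doubling. Sums and products of doubling functions, and their reciprocals, are doubling.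

**Lemma 5 (one jump as a Riemann sum).** Let $v>0$ be $C^1$ on $[2,\infty)$ with $|v'|\le Dv/x$. For integers $b\ge2$ and $1\le\Delta\le b-1$,
$$\Big|v(b)\Delta-\int_{(b-\Delta)\vee2}^bv\,dx\Big|\le C_D\frac{\Delta^2}{b^2}\Big(bv(b)+\int_2^bv\,dx\Big).$$

**Proof.** If $b-\Delta\ge\max(b/2,2)$, then for $x\in[b-\Delta,b]$ we have $|v(b)-v(x)|\le(b-x)\frac{2D}b2^Dv(b)$, since $v\le2^Dv(b)$ on $[b/2,b]$. Integrating over $x$ gives at most $D2^D\frac{\Delta^2}{b^2}bv(b)$. Otherwise $b-\Delta<b/2$ or $b-\Delta=1$, and in both cases $\Delta/b\ge\frac12$. Then the left side is at most $bv(b)+\int_2^bv\le4\frac{\Delta^2}{b^2}\big(bv(b)+\int_2^bv\big)$. $\square$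

## 6. Occupation times and a martingale for $\ell_n^{(\beta)}-F(n)$

Write $N=N_n$, $\tau=\tau_n$, and recall $\Delta=(B-1)^+$ with $B\sim\mathrm{Bin}(b,p)$. As $\Delta\le B$ and $\Delta^2\le B(B-1)$,
$$\int E[\Delta]\nu(dp)=\mu(b),\quad E\Delta\le bp,\quad E\Delta^2\le b^2p^2,\quad\int E[\Delta^2]\nu(dp)\le|\Lambda|b^2. \tag{15}$$
$N$ is a finite absorbing Markov chain, so $\tau<\infty$ a.s. and $E\tau<\infty$. We use the standard compensation formulas for such chains. For $k(b,d)$ with $k(b,0)=0$, the process $\sum_{s\le t}k(N_{s-},\Delta_s)-\int_0^{t\wedge\tau}\int E[k(N_s,\Delta)]\nu(dp)ds$ is a martingale with second moment $E\int_0^{t\wedge\tau}\int E[k(N_s,\Delta)^2]\nu(dp)ds$. Both facts extend to $t=\tau$.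

**Lemma 6 (occupation).** Let $I_j=[2^j,2^{j+1})$. For $\chi\ge0$ on $\{2,\dots,n\}$,
$$E\int_0^\tau\chi(N_s)ds=E\sum_i\frac{\chi(X_i)}{\mu(X_i)}\Delta_{i+1}\le\sum_{j\ge1,\,2^j\le n}2^{j+1}\max_{b\in I_j,\,b\le n}\frac{\chi(b)}{\mu(b)}. \tag{16}$$
Consequently:

- (O1) If $\chi/\mu$ is doubling on $[2,\infty)$, then $E\int_0^\tau\chi(N)ds\le C\big(\chi(2)+\int_2^n\frac\chi\mu dx\big)$, with $C$ depending only on $\Lambda$ and the doubling constant.
- (O2) If $0\le\chi_n\le G$ on $\{2,\dots,n\}$ with $G$ constant and $\chi_n(b)\to0$ for each fixed $b$, then $E\int_0^{\tau_n}\chi_n(N_n)ds\to0$.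

**Proof.** The equality holds stay by stay: in state $b$ the mean holding time is $1/q_b$ and the mean of the next jump is $\mu(b)/q_b$. For the inequality, the jumps started in $I_j$ have total size at most $2^{j+1}$. For (O1) and $j\ge2$, apply doubling twice to get $2^{j+1}\max_{I_j}\frac\chi\mu\le C\int_{2^{j-1}}^{2^j}\frac\chi\mu dx$; these intervals are disjoint (up to endpoints) and lie in $[2,n]$, as $2^j\le n$. The term $j=1$ is at most $C\chi(2)$. For (O2), the $j$th term is at most $2^{j+1}G/\mu(2^j)$, summable since $\alpha>1$, and each term tends to $0$ because $I_j$ contains finitely many integers; use dominated convergence. $\square$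

**Decomposition.** Here we isolate the random part of $Y_n$. Let
$$M_t=\int_0^{t\wedge\tau}h(N_s)ds-\sum_{s\le t}w(N_{s-})\Delta_s .$$
As $w\mu=h$, this is a martingale. Note $F(b)-F(b-\Delta)=\int_{(b-\Delta)\vee2}^bw\,dx$, also when $b-\Delta=1$. With $e(b,\Delta)=w(b)\Delta-(F(b)-F(b-\Delta))$, telescoping $F$ along the path gives for all $t$
$$\int_0^{t\wedge\tau}h(N)ds-\big(F(n)-F(N_t)\big)=M_t+\sum_{s\le t}e(N_{s-},\Delta_s), \tag{17}$$
and at $t=\tau$, $Y_n=M_\tau+\mathcal E_n$ with $\mathcal E_n=\sum_{s\le\tau}e(N_{s-},\Delta_s)$. By Lemma 5 with (12), $|e(b,\Delta)|\le C\Delta^2K(b)/b^2$, so (15) gives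
$$E\sum_{s\le t}|e(N_{s-},\Delta_s)|\le C\,E\int_0^{t\wedge\tau}K(N)ds,\qquad E|\mathcal E_n|\le C\Big(1+\int_2^n\frac K\mu dx\Big), \tag{18}$$
the second by (O1).

## 7. Second moments are too large

The first thing to try is to compute the variance of $M_\tau$ and apply a martingale limit theorem. It stops at once. Write $s_n'=a_nn^{\beta-\alpha}/L(n)$ for the scale in Theorem 2(a). Since $(B-1)^2=B(B-1)-(B-1)$ for $B\ge1$,
$$\int E[\Delta^2]\nu(dp)=|\Lambda|b(b-1)-\mu(b)\ge\tfrac12|\Lambda|b^2\quad\text{for }b\ge b_0,$$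
because $\mu(b)=o(b^2)$. For $n\ge2b_0$, the equality in (16), applied to $\chi(b)=b^2w(b)^21_{\{b\ge n/2\}}$, gives
$$E M_\tau^2=E\int_0^\tau w(N)^2\int E[\Delta^2]\nu(dp)\,ds\ge\frac{|\Lambda|}2E\sum_{X_i\ge n/2}\frac{X_i^2w(X_i)^2}{\mu(X_i)}\Delta_{i+1}\ge C^{-1}\,n\cdot\frac{n^2w(n)^2}{\mu(n)},$$
since $w$ and $\mu$ are doubling and the jumps from states in $[n/2,n]$ add up to more than $n/2$. The right side is $n^{3+2(\beta-\alpha)-\alpha+o(1)}$. On the other hand, (4) implies $a_n=n^{1/\alpha+o(1)}$ (shown in Section 9), so $s_n'^2=n^{2/\alpha+2(\beta-\alpha)+o(1)}$. The ratio $EM_\tau^2/s_n'^2$ is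
$$n^{3-\alpha-\frac2\alpha+o(1)}=n^{\frac{(\alpha-1)(2-\alpha)}\alpha+o(1)}\to\infty .$$
So the standard deviation of $M_\tau$ is of larger order than the scale we want to see. This fits with the target: $\zeta$ has infinite variance.

What rescues us is a sign. All jumps of $M$ are downward, so for $\lambda>0$ large jumps make $e^{\lambda M}$ small, exactly as in Example 3. We therefore compute $E e^{\lambda M_\tau}$ with $\lambda=\theta/s_n$, $\theta\ge0$, through an exponential martingale. Its compensator is a time integral of a function of $N$. That integral, unlike $M_\tau$, turns out to be nearly deterministic, with value close to $U(n,s_n/\theta)$.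

## 8. The exponential compensator concentrates

From $b$ blocks and with $q=\lambda w(b)$, the compensator involves the following integral; it should be close to $\Phi(qb)$ because $\Delta\approx bp$.

**Lemma 7.** For $b\ge2$, $q>0$, $y=qb$, put $\psi(b,q)=\int E[f(q\Delta)]\nu(dp)$. Then $0\le\psi(b,q)\le V(y)$. For each $\eta>0$ there are $q_0,y_0$ such that $|\psi(b,q)-\Phi(y)|\le\eta V(y)$ whenever $q\le q_0$ and $y\ge y_0$.

**Proof.** By $f\le m$ and (15), $Ef(q\Delta)\le\min(qE\Delta,q^2E\Delta^2)\le m(yp)$, which gives the first claim. Also $0\le f(yp)\le m(yp)$, so $|Ef(q\Delta)-f(yp)|\le m(yp)$. Let $0<\varepsilon<1<k$ and split the range of $p$.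

For $p<\varepsilon/y$ we have $m(yp)=\varepsilon^2m(yp/\varepsilon)$, contributing at most $\varepsilon^2V(y/\varepsilon)\sim\varepsilon^{2-\alpha}V(y)$ as $y\to\infty$. For $p>k/y$ we have $m(yp)=k\,m(yp/k)$, contributing at most $kV(y/k)\sim k^{1-\alpha}V(y)$. For $\varepsilon/y\le p\le k/y$, since $f$ is 1-Lipschitz and $|\Delta-B|\le1$,
$$|Ef(q\Delta)-f(yp)|\le q\big(1+E|B-bp|\big)\le q\big(1+\sqrt{bp}\big)\le q+\sqrt{qk},$$
as $q\sqrt{bp}=\sqrt{q\,yp}$. The $\nu$-mass of this set is at most $V(y)/m(\varepsilon)=\varepsilon^{-2}V(y)$. Choose $\varepsilon$ small and $k$ large, then $y_0$ large and $q_0$ small. $\square$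

**Proposition.** Let $s_n\to\infty$ satisfy

- (H1) $U(n,s_n)\to\kappa_0$;
- (H2) $\max_{2\le b\le n}w(b)/s_n\to0$;
- (H3) $\int_2^n\frac K\mu dx=o(s_n)$.

Then $Y_n/s_n\to-\zeta$ in law.

Condition (H3) removes $\mathcal E_n$: by (18), $\mathcal E_n/s_n\to0$ in $L^1$. Condition (H2) makes Lemma 7 usable, and (H1) fixes the scale. It remains to treat $M_\tau/s_n$.

**Step 1: from $\theta=1$ to all $\theta$.** The purpose is to show that for each $\theta>0$, $U_n(\theta):=U(n,s_n/\theta)\to\kappa_0\theta^\alpha$. Put $y=xw(x)/s_n$. Given $\varepsilon>0$, (11) gives $A$ with $|\Phi(\theta y)-\theta^\alpha\Phi(y)|\le\varepsilon\Phi(y)$ for $y\ge A$; this part contributes at most $\varepsilon U(n,s_n)$. For $y<A$ the left side is at most $C_\theta V(y)$, and for any $r>2$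
$$\int_2^n\frac{V(y)1_{\{y<A\}}}\mu dx\le\int_2^r\frac{V(xw(x)/s_n)}{\mu(x)}dx+V(A)\int_r^\infty\frac{dx}{\mu(x)}.$$
The first term tends to $0$ as $n\to\infty$, since $s_n\to\infty$ and $V(z)\le|\Lambda|z^2$. The second is finite and tends to $0$ as $r\to\infty$, since $\alpha>1$. With (H1) the claim follows.

**Step 2: concentration.** The purpose is to show that, with $\psi_n(b)=\psi(b,\theta w(b)/s_n)$ for $\theta>0$,
$$I_n(\theta):=\int_0^\tau\psi_n(N)ds\to\kappa_0\theta^\alpha\ \text{ in probability}. \tag{19}$$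
Let $y_n(x)=\theta xw(x)/s_n$ and $\varphi_n=\Phi(y_n(\cdot))/\mu$, so $\int_2^n\varphi_ndx=U_n(\theta)$. We pass from $I_n(\theta)$ to $U_n(\theta)$ by three replacements.

(i) *Replace $\psi_n$ by $\Phi(y_n)$*: $E\int_0^\tau|\psi_n(N)-\Phi(y_n(N))|ds\to0$. Given $\eta$, take $q_0,y_0$ from Lemma 7. By (H2), for $n$ large the integrand is at most $\eta V(y_n(N))+V(y_n(N))1_{\{y_n(N)<y_0\}}$, since both terms in the difference lie in $[0,V(y_n(N))]$. By (14), $V(y_n)/\mu$ is doubling uniformly in $n$, so by (O1) and $V\le e\Phi$ the first part contributes at most $C\eta\,(V(y_n(2))+e\,U_n(\theta))\le C_\theta\eta$. The second function is bounded by $V(y_0)$ and tends to $0$ for each fixed $N=b$, as $s_n\to\infty$; (O2) applies. Then let $\eta\downarrow0$.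

(ii) *Replace time by jumps*: $\int_0^\tau\Phi(y_n(N))ds-\sum_i\varphi_n(X_i)\Delta_{i+1}\to0$ in $L^2$. Since $\varphi_n\mu=\Phi(y_n)$, this is minus the terminal value of a compensated sum, with second moment
$$E\int_0^\tau\varphi_n(N)^2\int E[\Delta^2]\nu(dp)\,ds\le|\Lambda|\,E\int_0^\tau(N\varphi_n(N))^2ds.$$
For $4\le x\le n$, doubling (from (13)) gives $x\varphi_n(x)\le C\int_{x/2}^x\varphi_n\le CU_n(\theta)=O(1)$, and $x\varphi_n(x)\to0$ uniformly on compact subsets of $[2,\infty)$. So (O2) applies. Here a second moment is harmless, because $x\varphi_n(x)$ is bounded.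

(iii) *Replace the sum by the integral*: $\sum_i\varphi_n(X_i)\Delta_{i+1}-\int_2^n\varphi_ndx\to0$ in $L^1$. Apply Lemma 5 with $v=\varphi_n$ (its constant is uniform in $n$ by (13)) to each jump; the integrals telescope to $\int_2^n\varphi_n$. By (15) the $L^1$ norm is at most $C\,E\int_0^\tau K_n(N)ds$ with $K_n(b)=b\varphi_n(b)+\int_2^b\varphi_n\,dx$. This is bounded uniformly for $b\le n$ and tends to $0$ for fixed $b$. Apply (O2).

Since $\int_2^n\varphi_ndx=U_n(\theta)\to\kappa_0\theta^\alpha$ by Step 1, (19) follows.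

**Step 3: the exponential martingale.** The purpose is to turn (19) into the Laplace transform of $M_\tau/s_n$. For $\lambda\ge0$ put $J_\lambda(t)=\int_0^{t\wedge\tau}\psi(N_s,\lambda w(N_s))ds$ (with $\psi(b,0)=0$), which is nondecreasing in $\lambda$ and in $t$ and continuous in $t$. Since
$$\int E\big[e^{-\lambda w(b)\Delta}-1\big]\nu(dp)=\int E\big[f(\lambda w(b)\Delta)-\lambda w(b)\Delta\big]\nu(dp)=\psi(b,\lambda w(b))-\lambda h(b),$$
the growth rate $\lambda h-\psi$ of $\lambda M-J_\lambda$ between jumps is exactly balanced by the jumps. So $Z^\lambda_t=\exp(\lambda M_t-J_\lambda(t))$ is a local martingale. It is bounded on bounded time intervals, as $M_t\le t\max_{2\le b\le n}h(b)$ and $J_\lambda\ge0$; hence it is a martingale.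

To control it up to time $\tau$ we stop. Let $\kappa_1=\kappa_02^\alpha+1$, $\sigma=\inf\{t:J_{2/s_n}(t)\ge\kappa_1\}$, $T=\sigma\wedge\tau$. As $J_{2/s_n}(\tau)=I_n(2)$, (19) with $\theta=2$ gives $P(\sigma\le\tau)\to0$, so $P(T\ne\tau)\to0$. Let $\theta\in[0,1]$ and $\lambda=\theta/s_n$. Since $J_{2\lambda}(T)\le J_{2/s_n}(T)\le\kappa_1$ and $EZ^{2\lambda}_{T\wedge t}=1$, we have $Ee^{2\lambda M_{T\wedge t}}\le e^{\kappa_1}$ for all $t$. So $Z^\lambda_{T\wedge t}\le e^{\lambda M_{T\wedge t}}$, $t\ge0$, is bounded in $L^2$, whence $EZ^\lambda_T=1$; by Fatou, $Ee^{2\lambda M_T}\le e^{\kappa_1}$. By (19), $J_\lambda(T)\to\kappa_0\theta^\alpha$ in probability, because $J_\lambda(T)=I_n(\theta)$ on $\{T=\tau\}$; for $\theta=0$ this is trivial. Since $J_\lambda(T)\ge0$, Cauchy–Schwarz and bounded convergence give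
$$\big|1-e^{-\kappa_0\theta^\alpha}Ee^{\lambda M_T}\big|=\big|E\,e^{\lambda M_T}\big(e^{-J_\lambda(T)}-e^{-\kappa_0\theta^\alpha}\big)\big|\le e^{\kappa_1/2}\Big(E\big(e^{-J_\lambda(T)}-e^{-\kappa_0\theta^\alpha}\big)^2\Big)^{1/2}\to0.$$

**Step 4: conclusion.** With $W_n=M_T/s_n$ we have shown $Ee^{\theta W_n}\to e^{\kappa_0\theta^\alpha}$ for $\theta\in[0,1]$, and $Ee^{2W_n}\le e^{\kappa_1}$. Lemma 3 gives $W_n\to-\zeta$ in law. Since $P(M_\tau/s_n\ne W_n)\to0$ and $\mathcal E_n/s_n\to0$ in probability, $Y_n/s_n\to-\zeta$ in law. $\square$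

## 9. The case $\beta>\alpha-\frac1\alpha$: proof of Theorem 2(a) and Theorem 1

Let $\beta>\alpha-\frac1\alpha$ and $s_n=c_\beta a_nn^{\beta-\alpha}/L(n)$. Then $\rho=\beta+1-\alpha>1-\frac1\alpha>0$. We check $s_n\to\infty$ and (H1)–(H3).

**Step 1: growth of $s_n$.** Condition (4) reads $a_n^\alpha L(n)/L(n/a_n)\sim n/\Gamma(2-\alpha)$. As $n/a_n\to\infty$, Potter's bounds give $a_n^{-\eta}/C_\eta\le L(n)/L(n/a_n)\le C_\eta a_n^\eta$ for large $n$, for every $\eta>0$. So $a_n=n^{1/\alpha+o(1)}$ and, for every $\beta\in\mathbb R$,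
$$a_nn^{\beta-\alpha}/L(n)=n^{\frac1\alpha+\beta-\alpha+o(1)}. \tag{20}$$
Here the exponent is positive, so $s_n\to\infty$.

**Step 2: (H2).** By Lemma 1, $\max_{b\le n}w(b)\le C_\eta n^{(\beta-\alpha)^++\eta}$, and $\frac1\alpha+\beta-\alpha>(\beta-\alpha)^+$.

**Step 3: (H3).** As $\rho>0$, Karamata's theorem gives $F(x)\sim xw(x)/\rho$. So $K/\mu$ is regularly varying with index $\rho-\alpha=\beta+1-2\alpha$, and $\int_2^n\frac K\mu dx\le C_\eta n^{(\beta+2-2\alpha)^++\eta}$. Now $\frac1\alpha+\beta-\alpha>0$ and $\frac1\alpha+\beta-\alpha-(\beta+2-2\alpha)=\frac1\alpha+\alpha-2=\frac{(\alpha-1)^2}\alpha>0$, so this is $o(s_n)$ for small $\eta$.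

**Step 4: (H1), the main part.** This step computes the limit of $\int_{\delta n}^n$ and shows where the constant $c_\beta$ comes from. Put $y_n(x)=xw(x)/s_n$. Uniformly in $x=un$, $u\in[\delta,1]$, (11) and the uniform convergence theorem give $w(x)\sim u^{\beta-\alpha}n^{\beta-\alpha}/(\kappa_0L(n))$, so
$$y_n(un)=\frac{1+o(1)}{c_\beta\kappa_0}\,u^\rho\,\frac n{a_n}\to\infty.$$
By (11), $\Phi(y_n(un))\sim\kappa_0(c_\beta\kappa_0)^{-\alpha}u^{\alpha\rho}(n/a_n)^\alpha L(n/a_n)$, and by (4), $(n/a_n)^\alpha L(n/a_n)\sim\Gamma(2-\alpha)L(n)n^{\alpha-1}$. Dividing by $\mu(un)\sim\kappa_0u^\alpha n^\alpha L(n)$ and using $\rho-1=\beta-\alpha$,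
$$\frac{\Phi(y_n(un))}{\mu(un)}=\frac{1+o(1)}n\,\frac{\Gamma(2-\alpha)}{(c_\beta\kappa_0)^\alpha}\,u^{\alpha(\beta-\alpha)}\quad\text{uniformly on }[\delta,1]. \tag{21}$$
Hence $\int_{\delta n}^n\Phi(y_n)/\mu\,dx\to\Gamma(2-\alpha)(c_\beta\kappa_0)^{-\alpha}\int_\delta^1u^{\alpha(\beta-\alpha)}du$. Here the threshold shows: the integral stays bounded as $\delta\to0$ exactly when $\alpha(\beta-\alpha)>-1$, that is, $\beta>\alpha-\frac1\alpha$. In our case the limit, as $\delta\to0$, tends to
$$\frac{\Gamma(2-\alpha)}{(c_\beta\kappa_0)^\alpha(1+\alpha\beta-\alpha^2)}=\kappa_0,$$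
because $c_\beta^\alpha=\frac{(\alpha-1)^{\alpha+1}}{\Gamma(2-\alpha)^\alpha(1+\alpha\beta-\alpha^2)}=\frac{\Gamma(2-\alpha)\kappa_0^{-\alpha-1}}{1+\alpha\beta-\alpha^2}$.

**Step 5: (H1), small levels are negligible.** It remains to show $\limsup_n\int_2^{\delta n}\Phi(y_n)/\mu\,dx\to0$ as $\delta\to0$. Let $\eta\in(0,\rho)$ be small (in particular $\eta<\alpha$) and $Y=y_n(n)\to\infty$; take $n$ so large that $Y\ge1$. By Lemma 1 applied to $xw(x)$ and $1/\mu$, for $2\le x\le n$,
$$y_n(x)\le C_\eta(x/n)^{\rho-\eta}\,Y,\qquad\frac1{\mu(x)}\le C_\eta\frac{(x/n)^{-\alpha-\eta}}{\mu(n)}.$$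
Moreover, $V(tY)\le C_\eta t^{\alpha-\eta}V(Y)$ for $0<t\le1\le Y$. If $tY\ge1$, this is Lemma 1 for $V$ on $[1,\infty)$. If $tY<1$, then $V(tY)\le|\Lambda|(tY)^2\le|\Lambda|(tY)^{\alpha-\eta}\le C_\eta t^{\alpha-\eta}V(Y)$, since $Y^{\alpha-\eta}\le C_\eta V(Y)$ by Lemma 1. With $t=(x/n)^{\rho-\eta}\le1$, $\Phi\le V$, monotonicity of $V$ and (10),
$$\int_2^{\delta n}\frac{\Phi(y_n)}\mu dx\le C_\eta\frac{nV(Y)}{\mu(n)}\int_0^\delta u^{(\rho-\eta)(\alpha-\eta)-\alpha-\eta}du.$$
As $\eta\to0$ the exponent tends to $\alpha\rho-\alpha=\alpha(\beta-\alpha)>-1$; fix $\eta$ so that it exceeds $-1$. The prefactor is bounded, by (21) at $u=1$ and $V\le e\Phi$. Letting $\delta\to0$ proves (H1).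

The Proposition gives $Y_n/s_n\to-\zeta$ in law, which is Theorem 2(a). With $\beta=1$ and $1<\alpha<g$ this is Theorem 1. $\blacksquare$

## 10. The critical case $\beta=\alpha-\frac1\alpha$, $I_\beta=\infty$: proof of Theorem 2(b)

Now $\rho=1-\frac1\alpha>0$.

**Step 1: existence and divergence of $s_n$.** $\Phi$ is continuous and strictly increasing from $0$ to $\infty$ (it is unbounded by (9) and (10)). So for $n\ge3$ the map $s\mapsto U(n,s)$ is continuous and strictly decreasing from $\infty$ to $0$, and $s_n$ exists uniquely. For fixed $s$, (9) and (10) give $\Phi(y/s)\ge e^{-1}V(y/s)\ge e^{-1}\min(s^{-1},s^{-2})V(y)$. So $U(n,s)\to\infty$ as $n\to\infty$, because $I_\beta=\infty$. Hence $s_n>s$ eventually, for every $s$, and $s_n\to\infty$.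

**Step 2: the hypotheses of the Proposition.** (H1) holds by definition. The function $w$ has index $\beta-\alpha=-1/\alpha<0$, so it is bounded and (H2) holds. As $\rho>0$, $K\sim(1+\frac1\rho)xw$, so $K/\mu$ has index $\beta+1-2\alpha=1-\alpha-\frac1\alpha<-1$, since $\alpha+\frac1\alpha>2$. So the integral in (H3) is bounded. The Proposition applies.

**Step 3: the explicit scale when $L\to L_\infty$.** Let $s_n=\kappa_0^{-1-1/\alpha}L_\infty^{-1}(\log n)^{1/\alpha}$. (H2) and (H3) hold as before; we check (H1). Given $\varepsilon\in(0,1)$, choose $A,r$ such that, up to factors in $[1-\varepsilon,1+\varepsilon]$, $\Phi(y)$ equals $\kappa_0L_\infty y^\alpha$ for $y\ge A$, while for $x\ge r$, $\mu(x)$ equals $\kappa_0L_\infty x^\alpha$ and $w(x)^\alpha$ equals $(\kappa_0L_\infty)^{-\alpha}x^{-1}$. For $x\ge r$ and $y=xw(x)/s_n\ge A$, the quantity $\Phi(y)/\mu(x)$ is then, up to a factor in $\big[\frac{(1-\varepsilon)^2}{1+\varepsilon},\frac{(1+\varepsilon)^2}{1-\varepsilon}\big]$, equal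 to
$$s_n^{-\alpha}(\kappa_0L_\infty)^{-\alpha}x^{-1}=\frac{\kappa_0}{x\log n}.$$
For every $\varepsilon'\in(0,1)$ and $n$ large, the region $\{x\ge r,\,y\ge A\}$ contains $[n^{\varepsilon'},n]$, because $xw(x)\ge C^{-1}x^{\rho/2}$ by Lemma 1 and $s_n$ grows like a power of $\log n$. So the region contributes, up to the stated factor, between $\kappa_0(1-\varepsilon')$ and $\kappa_0$. Its complement contributes at most
$$V(A)\int_{r'}^\infty\frac{dx}\mu+\int_2^{r'}\frac{V(xw(x)/s_n)}{\mu(x)}dx$$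
for any $r'\ge r$, which is arbitrarily small for $r'$, then $n$, large. Letting $\varepsilon,\varepsilon'\to0$, $U(n,s_n)\to\kappa_0$. Finally, $xw\to\infty$ and $V(xw)/\mu\sim C_V\kappa_0^{-1}w^\alpha\ge C^{-1}/x$ for large $x$, so $I_\beta=\infty$. $\blacksquare$

For instance, in the model case with $\alpha=g$ one has $g-\frac1g=1$, so $\beta=1$ is critical and $\ell_n-\int_2^n\frac x{\mu(x)}dx$ fluctuates on the scale $(\log n)^{1/g}$.

## 11. Convergence without normalization: proof of Theorem 2(c)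

**Step 1: when $I_\beta$ is finite.** For $\eta>0$, $V(y)\le C_\eta(1+y^{\alpha+\eta})$ and $xw(x)\le C_\eta x^{\rho^++\eta}$ on $[2,\infty)$. So $V(xw)/\mu\le C_\eta(1+x^{(\rho^++\eta)(\alpha+\eta)})x^{-\alpha+\eta}$. If $\beta<\alpha-\frac1\alpha$, this is integrable for small $\eta$: $-\alpha<-1$, and if $\rho>0$ then $\alpha\rho-\alpha=\alpha(\beta-\alpha)<-1$. If $\beta>\alpha-\frac1\alpha$, then $\rho>0$, $xw\to\infty$, and $V(xw)/\mu$ is regularly varying with index $\alpha(\beta-\alpha)>-1$, so $I_\beta=\infty$.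

From now on $I_\beta<\infty$; hence $\beta\le\alpha-\frac1\alpha$ and $\rho\le1-\frac1\alpha$.

**Step 2: short times matter little, uniformly in $n$.** Put $\chi(b)=V(bw(b))+K(b)$. By (14) and since $K,\mu$ are doubling, $\chi/\mu$ is doubling. We claim
$$\sum_{j\ge1}2^j\max_{I_j}\frac\chi\mu<\infty. \tag{22}$$
The $V$-part is at most $C(1+I_\beta)$ by doubling, as in (O1). For the $K$-part, $xw(x)\le C_\eta x^{\rho^++\eta}$, and $F(x)\le C_\eta\int_2^xy^{\rho^+-1+\eta}dy\le C_\eta x^{\rho^++\eta}$, because $w$ has index $\rho-1$. So $K(x)\le C_\eta x^{\rho^++\eta}$, and $1+\rho^+-\alpha\le\max(1-\alpha,\,2-\frac1\alpha-\alpha)<0$. This gives (22). By (16) applied to $\chi1_{[2^{j_0},\infty)}$,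
$$E\int_0^{t\wedge\tau_n}\chi(N_n)ds\le2\sum_{j\ge j_0}2^j\max_{I_j}\frac\chi\mu+t\max_{2\le b<2^{j_0}}\chi(b).$$
Choosing $j_0$ large and then $t$ small, $\epsilon(t):=\sup_nE\int_0^{t\wedge\tau_n}\chi(N_n)ds\to0$ as $t\downarrow0$.

Let $A_n(t)=\int_0^{t\wedge\tau_n}h(N_n)ds-(F(n)-F(N_n(t)))$, which by (17) is $M_t$ plus the error sum. Split the jump sum in $M_t$, with its compensator, into jumps with $w\Delta\le1$ and jumps with $w\Delta>1$. We estimate the first part in $L^2$, the second by sum plus compensator in $L^1$. As $x^21_{x\le1}+x1_{x>1}=m(x)$ and $Em(w\Delta)\le m(wbp)$ by (15), both rates are at most $V(bw(b))$, so $E|M_t|\le\epsilon(t)^{1/2}+2\epsilon(t)$. With (18),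
$$\sup_nE|A_n(t)|\le\epsilon(t)^{1/2}+C\epsilon(t)\to0\quad(t\downarrow0). \tag{23}$$

**Step 3: after time $t>0$ the coupled chains agree.** Let $N(t)=\lim_nN_n(t)$ (increasing limit) be the number of blocks of the $\Lambda$-coalescent on $\mathbb N$. As $N_n$ is nonincreasing in time, for $r\ge2$ (16) gives
$$P(N_n(t)\ge r)\le\frac1tE\int_0^{\tau_n}1_{\{N_n\ge r\}}ds\le\frac Ct\sum_{j:\,2^{j+1}>r}\frac{2^j}{\mu(2^j)}\to0\quad(r\to\infty),$$
uniformly in $n$. So $N(t)<\infty$ a.s. for $t>0$. Hence a.s. for $n\ge n_0(t,\omega)$ each block of the coalescent at time $t$ contains an element of $\{1,\dots,n\}$. Later blocks are unions of these, so $N_n=N$ on $[t,\infty)$. Put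
$$B_n(t)=\int_{t\wedge\tau_n}^{\tau_n}h(N_n)ds-F(N_n(t)),\qquad\text{so that }Y_n=A_n(t)+B_n(t).$$
Then $B_n(t)$ is a.s. eventually constant in $n$, equal to the analogous quantity $B(t)$ for $N$.

**Step 4: convergence.** For $\varepsilon>0$, $P(|Y_n-Y_{n'}|>2\varepsilon)\le P(|A_n(t)|>\varepsilon)+P(|A_{n'}(t)|>\varepsilon)+P(B_n(t)\ne B_{n'}(t))$. Choosing $t$ small by (23), then $n,n'$ large, shows that $(Y_n)$ is Cauchy in probability. So $Y_n\to Y_\infty$ in probability, with $Y_\infty$ finite.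

**Step 5: absolute continuity.** We extract one independent exponential holding time. Fix $t>0$ and let $\mathcal F_t$ be generated by the coalescent up to time $t$ and the null sets. Then $Y_\infty-B(t)$, the limit in probability of $A_n(t)$, is $\mathcal F_t$-measurable; call it $Q$. By the Markov property, on $\{N(t)=b\}$ with $b\ge2$, $B(t)=b^\beta H+R$. Here $H$ is the holding time in state $b$ after time $t$, exponential and independent of $(\mathcal F_t,R)$, and $R$ collects $-F(b)$ and the integral after $b$ is left. So on $\{N(t)\ge2\}$ the conditional law of $Y_\infty=Q+B(t)$ given $\mathcal F_t$ has a density. Hence for a Lebesgue null set $D$ and every $t>0$,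
$$P(Y_\infty\in D)\le P(N(t)=1)\le P(N_2(t)=1)=1-e^{-\lambda_{2,2}t}\to0\quad(t\downarrow0).\qquad\blacksquare$$

## 12. Failure of the scale $a_nn^{\beta-\alpha}/L(n)$ for $\beta\le\alpha-\frac1\alpha$: proof of Theorem 2(d)

Let $s_n'=a_nn^{\beta-\alpha}/L(n)$. The claim concerns only the law of each $Y_n$, so we may use the natural coupling.

**Step 1: $\beta<\alpha-\frac1\alpha$.** Then $I_\beta<\infty$, and by (20) $s_n'=n^{\frac1\alpha+\beta-\alpha+o(1)}\to0$. By (c), $Y_n\to Y_\infty$ in probability with $|Y_\infty|>0$ a.s., so $|Y_n|/s_n'\to\infty$ in probability.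

**Step 2: $\beta=\alpha-\frac1\alpha$, the scale $s_n'$ is too small for (H1).** The computation leading to (21), with $c_\beta$ replaced by $1$ and $s_n$ by $s_n'$, uses only (4) and $n/a_n\to\infty$, so it holds on $[\delta n,n]$ here too. Now $\alpha(\beta-\alpha)=-1$, so
$$\liminf_nU(n,s_n')\ge\Gamma(2-\alpha)\kappa_0^{-\alpha}\int_\delta^1\frac{du}u=\Gamma(2-\alpha)\kappa_0^{-\alpha}\log(1/\delta)$$
for each $\delta\in(0,1)$. So $U(n,s_n')\to\infty$. Recall that $U(n,\varepsilon s)\le\varepsilon^{-2}U(n,s)$ for $\varepsilon\le1$ by (10), that $U(n,1)\le I_\beta$ since $\Phi\le V$, and that $U$ is decreasing in $s$.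

**Step 3: $\beta=\alpha-\frac1\alpha$ and $I_\beta<\infty$.** For every $\varepsilon\in(0,1]$, $U(n,\varepsilon)\le\varepsilon^{-2}I_\beta<U(n,s_n')$ eventually, which forces $s_n'<\varepsilon$. So $s_n'\to0$, and we conclude as in Step 1.

**Step 4: $\beta=\alpha-\frac1\alpha$ and $I_\beta=\infty$.** With $s_n$ the solution of $U(n,s_n)=\kappa_0$ from (b), for every $\varepsilon\in(0,1]$, $U(n,\varepsilon s_n)\le\varepsilon^{-2}\kappa_0<U(n,s_n')$ eventually, which forces $s_n'<\varepsilon s_n$. So $s_n/s_n'\to\infty$. Since $Y_n/s_n\to-\zeta$ in law and $P(\zeta=0)=0$ (nondegenerate stable laws have densities), $|Y_n|/s_n'=(|Y_n|/s_n)(s_n/s_n')\to\infty$ in probability.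

Together with (a), where the normalized variable has a nondegenerate limit, this shows that the normalization in (a) is correct if and only if $\beta>\alpha-\frac1\alpha$. $\blacksquare$
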